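\title{An acylindrically arboreal hyperbolic group with no quasi-convex or malnormal splitting}

\begin{abstract}
A splitting of a hyperbolic group over a quasi-convex or a malnormal subgroup gives an acylindrical action on the Bass--Serre tree. We show that the converse fails, even if one is allowed to change the splitting: there is a hyperbolic group with a non-elementary acylindrical action on a tree and no non-trivial splitting over a quasi-convex or malnormal subgroup. The group is an amalgam $A*_NB$ in which $N$ is normal in $B$ and almost malnormal in $A$; the factor $B$ comes from the Rips construction applied to Higman's group, and $A$ is a quotient of a group with property~(T) that is hyperbolic relative to $N$. The action is $(3,C)$-acylindrical, and the constant $3$ is optimal. Every hyperbolic group is a quasi-convex subgroup of such an example.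
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Definitions}
All groups are at most countable. Trees are simplicial and carry the edge metric, and groups act on them by isometries. A \emph{path} is an edge path without backtracking, that is, a geodesic. Unless we say otherwise, actions on trees are \emph{without inversions}: an element that maps an edge to itself fixes both of its endpoints. Finite groups count as virtually cyclic.

Let $G$ act on a tree $T$, and let $k\ge 0$ and $C>0$ be integers. The action is \emph{$(k,C)$-acylindrical} if the pointwise stabilizer of every path of length at least $k$ has at most $C$ elements, and \emph{acylindrical} if this holds for some $k$ and $C$. On trees this agrees with Bowditch's coarse-geometric notion of acylindricity. Edge stabilizers may be large; the condition is that no large subgroup fixes a long segment. The \emph{limit set} of the action is the set of points of the Gromov boundary of $T$ (the ends of $T$) at which an orbit accumulates. It is $G$-invariant, and it is empty if the orbits are bounded. The action is \emph{non-elementary} if the limit set has more than two points. For an acylindrical action this means that the orbits are unbounded and $G$ is not virtually cyclic. A group is \emph{acylindrically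 arboreal} if it has a non-elementary acylindrical action on some tree.

A \emph{splitting} of $G$ over a subgroup $H$ is a decomposition of $G$ as an amalgamated free product or an HNN extension with edge group $H$. It is \emph{non-trivial} if $G$ fixes no vertex of the Bass--Serre tree, and \emph{non-elementary} if the action on that tree is non-elementary. A non-elementary splitting is non-trivial.

A subgroup $H\le G$ is \emph{malnormal} if $H\cap xHx^{-1}=1$ for all $x\in G\setminus H$, and \emph{almost malnormal} if these intersections are finite. It has \emph{height at most $n$} if $\bigcap_{i=0}^{n}g_iHg_i^{-1}$ is finite whenever the cosets $g_0H,\dots,g_nH$ are distinct, and \emph{finite height} if this holds for some $n$. A \emph{hyperbolic group} is a finitely generated group whose Cayley graph with respect to a finite generating set is $\delta$-hyperbolic for some $\delta$: each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two. A subset of the Cayley graph is \emph{$\kappa$-quasi-convex} if every geodesic between two of its points lies in its $\kappa$-neighborhood, and a subgroup is \emph{quasi-convex} if it is $\kappa$-quasi-convex for some $\kappa$.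

\subsection*{The question}
Let $G$ split over $H$. The edges of the Bass--Serre tree $T$ are the cosets $gH$, with stabilizers $gHg^{-1}$. The common stabilizer of two edges is
\begin{equation}\label{eq:two-edges}
gHg^{-1}\cap g'Hg'^{-1}=g\,(H\cap xHx^{-1})\,g^{-1},\qquad x=g^{-1}g',
\end{equation}
and the edges are distinct exactly when $x\notin H$. So $H$ is malnormal if and only if any two distinct edges of $T$ have trivial common stabilizer; such an $H$ has height at most $1$, and the action on $T$ is $(2,1)$-acylindrical. In general, $H$ has height at most $n$ if and only if no infinite subgroup fixes $n+1$ edges of $T$. If $G$ is hyperbolic, its finite subgroups have bounded order, so height at most $n$ makes the action $(n+1,C)$-acylindrical for some $C$. Quasi-convex subgroups of hyperbolic groups have finite height, by a theorem of Gitik, Mj, Rips and Sageev \cite{GMRS}. Thus a splitting of a hyperbolic group over a quasi-convex or a malnormal subgroup is acylindrical. The converse problem is posed in \cite{Cohen}.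

\begin{quote}
\textbf{Question.} Let $G$ be an acylindrically arboreal hyperbolic group. Does $G$ necessarily admit a non-elementary splitting over a quasi-convex or malnormal subgroup?
\end{quote}

The smallest values of $k$ suggest that it does. A non-elementary $(1,C)$-acylindrical action leads to a splitting over a finite, hence quasi-convex, subgroup (Remark~\ref{rem:k1}), and for a torsion-free group a non-elementary $(2,C)$-acylindrical action leads to a splitting over a malnormal subgroup (Theorem~\ref{thm:more}(iii)). Moreover, the question does not ask that the edge groups of the given action be good: one may replace the action by any other.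

The description of height above shows where this pattern can break. Height bounds the \emph{number of edges} that an infinite subgroup fixes, while acylindricity bounds the \emph{diameter} of the subtree that it fixes. A subtree of diameter less than $2$ has at most one edge, so for $k=2$ the two bounds say the same thing. A subtree of diameter less than $3$ can be an infinite star.

\subsection*{Results}
The answer to the question is no.

\begin{theorem}\label{thm:main}
There is a hyperbolic group $L=A*_NB$ such that
\begin{itemize}
\item[(a)] the action of $L$ on the Bass--Serre tree of $A*_NB$ is non-elementary and $(3,C)$-acylindrical for some $C$;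
\item[(b)] every action of $L$ on a tree, each of whose edge stabilizers has finite height or is quasi-convex, has a global fixed vertex.
\end{itemize}
Hence $L$ is an acylindrically arboreal hyperbolic group with no non-trivial (in particular, no non-elementary) splitting over a quasi-convex or malnormal subgroup.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(i)] Every hyperbolic group $P$ embeds as a quasi-convex subgroup in a group $L$ as in Theorem~\ref{thm:main}. If $P$ is torsion-free, then $L$ can be taken torsion-free, with the action in \textup{(a)} being $(3,1)$-acylindrical.
\item[(ii)] The constant $3$ is optimal: no group $L$ that satisfies \textup{(b)} has a non-elementary $(2,C)$-acylindrical action on a tree, inversions allowed, for any $C$.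
\item[(iii)] A finitely generated, torsion-free, not virtually cyclic group has a non-elementary splitting over a malnormal subgroup if and only if it has a non-elementary $(2,C)$-acylindrical action without inversions on a tree, for some $C$.
\end{itemize}
\end{theorem}

Part (b) excludes all non-trivial splittings over subgroups of finite height. Theorem~\ref{thm:main} therefore does not address whether a hyperbolic group that does split over a subgroup of finite height must also split over a quasi-convex or malnormal one.

The proof has two halves. The first is an argument with trees: Section~\ref{sec:criterion} isolates four conditions on $A$, $N$ and $B$ under which a hyperbolic amalgam $A*_NB$ satisfies (a) and (b), after showing on a small example why each is wanted. The second half produces groups that satisfy the conditions. Section~\ref{sec:relhyp} recalls relative hyperbolicity and proves the combination lemma that makes $L$ hyperbolic, and Section~\ref{sec:construction} builds $B$, $A$ and $L$. Parts (ii) and (iii) of Theorem~\ref{thm:more} need only trees and are proved first, in Section~\ref{sec:two}.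

\section{Background on trees and hyperbolic groups}\label{sec:background}

We use the following textbook facts about a group $G$ acting on a tree.

\begin{itemize}
\item[(T1)] Two vertices are joined by a unique path, so an element that fixes both vertices fixes the path. Two distinct edges are the first and last edges of a unique path, which has length at least $2$, and an element that fixes both edges pointwise fixes this path pointwise.
\item[(T2)] Each element either fixes a vertex or is \emph{hyperbolic}: it preserves a line, its \emph{axis}, and translates it by a non-zero amount. Elements of finite order fix a vertex. A finitely generated group that fixes no vertex contains a hyperbolic element (Serre).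
\item[(T3)] In $G=A*_HB$ the factors $A$ and $B$ embed and $A\cap B=H$. A product $g_1\cdots g_n$ with $n\ge1$, whose terms lie alternately in $A\setminus H$ and $B\setminus H$, is non-trivial (the normal form theorem). The Bass--Serre tree has vertex set $G/A\sqcup G/B$ and edge set $G/H$, the edge $gH$ joining $gA$ to $gB$. The splitting is non-trivial if and only if $H\ne A$ and $H\ne B$. A tree on which a group acts with a single orbit of edges is the Bass--Serre tree of a splitting over the stabilizer of an edge.
\item[(T4)] In a free product $G=M*K$ the factor $K$ is malnormal and $K\cap gMg^{-1}=1$ for all $g$. Indeed, $K\cap gKg^{-1}$ for $g\notin K$, and $K\cap gMg^{-1}$, each fix two distinct vertices of the Bass--Serre tree, hence an edge, and edge stabilizers are trivial.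
\item[(T5)] If the action has inversions, then $G$ acts without inversions on the barycentric subdivision, with the same limit set. The stabilizer of either half of an edge $e$ is the pointwise stabilizer of $e$.
\end{itemize}

A group has \emph{property FA} if each of its actions on a tree, without inversions, has a fixed vertex. A quotient of a group with FA has FA, because an action of the quotient is an action of the group.

Now let $G$ be a hyperbolic group with a $\delta$-hyperbolic Cayley graph, in which $G$ acts on the left and $|g|=d(1,g)$. Cutting along a diagonal shows that each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the other three. A \emph{$(\mu,\varepsilon)$-quasi-geodesic} is a map $\sigma$ from an interval of integers to the graph with $\mu^{-1}|i-j|-\varepsilon\le d(\sigma(i),\sigma(j))\le\mu|i-j|+\varepsilon$.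

\begin{itemize}
\item[(H1)] The orders of the finite subgroups of $G$ are bounded, and every infinite subgroup contains an element of infinite order.
\item[(H2)] (Morse lemma.) There is $D=D(\delta,\mu,\varepsilon)$ such that a finite $(\mu,\varepsilon)$-quasi-geodesic and a geodesic with the same endpoints are at Hausdorff distance at most $D$. Consequently, quasi-convexity of a subgroup does not depend on the generating set, and a finitely generated subgroup that is \emph{undistorted} (its inclusion is a quasi-isometric embedding for the word metrics) is quasi-convex.
\item[(H3)] If $h$ has infinite order, then $n\mapsto h^n$ is a quasi-geodesic, and the group $E_G(h)=\{g: gh^ng^{-1}=h^{\pm n}\text{ for some }n\ge1\}$ is virtually cyclic.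
\item[(H4)] A set $Y'$ at Hausdorff distance at most $r$ from a $\kappa$-quasi-convex set $Y$ is quasi-convex: a geodesic between points of $Y'$ is a side of a quadrilateral with two sides of length at most $r$ and a fourth side joining points of $Y$, so it lies within $2\delta+r+\kappa$ of $Y$ and within $2\delta+2r+\kappa$ of $Y'$. Hence finite-index subgroups of quasi-convex subgroups are quasi-convex, and so are conjugates, since $gEg^{-1}$ is at Hausdorff distance at most $|g|$ from the translate $gE$.
\item[(H5)] A finitely generated group quasi-isometric to $G$ is hyperbolic. The group $G$ has a finite presentation with a linear isoperimetric inequality.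
\end{itemize}

The next lemma is the form in which we verify that an action is non-elementary.

\begin{lemma}\label{lem:nonelem}
Let $G$ be a finitely generated group that is not virtually cyclic. An acylindrical action of $G$ on a tree with no fixed vertex is non-elementary.
\end{lemma}

\begin{proof}
By (T2) some $g\in G$ is hyperbolic, and both ends of its axis $\ell$ lie in the limit set. Suppose that the limit set has no other point. Then $G$ preserves this pair of ends, hence $\ell$. The kernel of $G\to\operatorname{Aut}(\ell)$ fixes arbitrarily long paths, so it is finite. The group $\operatorname{Aut}(\ell)$ is infinite dihedral, and the image of $\langle g\rangle$ is infinite, so it has finite index. Hence $\langle g\rangle$ has finite index in $G$, a contradiction.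
\end{proof}

\section{Actions with acylindricity constant at most 2}\label{sec:two}

The question starts from an action on a tree and asks for a splitting. An action may have many orbits of edges; collapsing all but one of them gives a splitting, and we must check that neither acylindricity nor non-elementarity is lost.

\begin{lemma}\label{lem:collapse}
Let $G$ be a finitely generated group that is not virtually cyclic, acting $(k,C)$-acylindrically on a tree $S$ with no fixed vertex, where $k\ge1$. Then for some edge $e$ of $S$, the group $G$ has a non-elementary splitting over $\operatorname{Stab}(e)$ whose Bass--Serre tree is $(k,C)$-acylindrical.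
\end{lemma}

\begin{proof}
Let $g\in G$ be hyperbolic (T2) and let $e$ be an edge of its axis. Let $\pi\colon S\to S'$ collapse to a point each component of the union of the edges outside the orbit $Ge$. The edges of $S'$ are the edges in $Ge$, with the same stabilizers, and $G$ acts on $S'$ without inversions. An edge $f\in Ge$ separates $S$ into two halves, and each collapsed component lies in one half, so $f$ separates $S'$. A connected graph in which every edge separates is a tree. The image of a path $\omega$ of $S$ runs once through each edge of $\omega$ that lies in $Ge$, so it does not backtrack: it is a path of $S'$, and it is no longer than $\omega$.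

Let $\omega'$ be a path in $S'$ of length at least $k$, with first edge $f$ and last edge $f'$, and let $\omega$ be the path in $S$ with first edge $f$ and last edge $f'$. Then $\pi(\omega)=\omega'$ by the uniqueness in (T1), so $\omega$ has length at least $k$. An element that fixes $\omega'$ fixes $f$ and $f'$, hence $\omega$. So at most $C$ elements fix $\omega'$.

Let $x$ be the endpoint of $e$ from which $e$ points in the direction of translation of $g$. The path from $x$ to $g^nx$ contains the edges $e,ge,\dots,g^{n-1}e$, so $d(\pi(x),g^n\pi(x))\ge n$. Thus the orbits in $S'$ are unbounded and no vertex is fixed; this is why $e$ was chosen on an axis. By Lemma~\ref{lem:nonelem} the action on $S'$ is non-elementary, and by (T3) the tree $S'$ is the Bass--Serre tree of a splitting over $\operatorname{Stab}(e)$.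
\end{proof}

\begin{remark}\label{rem:k1}
Let a hyperbolic group $G$ have a non-elementary $(1,C)$-acylindrical action, inversions allowed. By (T5) the action on the barycentric subdivision has edge stabilizers of order at most $C$, and Lemma~\ref{lem:collapse} gives a non-elementary splitting over a finite subgroup, which is quasi-convex.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
If $G$ has a non-elementary splitting over a malnormal subgroup, then the action on the Bass--Serre tree is non-elementary, has no inversions, and is $(2,1)$-acylindrical by \eqref{eq:two-edges}.

Conversely, let $G$ act non-elementarily and $(2,C)$-acylindrically, without inversions, on a tree. No vertex is fixed, so Lemma~\ref{lem:collapse} gives a non-elementary splitting over a subgroup $H$ with a $(2,C)$-acylindrical Bass--Serre tree. The common stabilizer of two distinct edges fixes a path of length at least $2$ by (T1), so it is finite; as $G$ is torsion-free, it is trivial. By \eqref{eq:two-edges}, $H$ is malnormal.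
\end{proof}

Torsion-freeness enters only in the last step; without it the argument shows that $H$ is almost malnormal. That weaker conclusion is what part (ii) needs.

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $L$ satisfy (b) and act $(2,C)$-acylindrically on a tree $S$, possibly with inversions. Let $E$ be the pointwise and $E'$ the setwise stabilizer of an edge $e$, so that $[E':E]\le2$. If $x\notin E'$, then $E\cap xEx^{-1}$ fixes the distinct edges $e$ and $xe$ pointwise, hence a path of length at least $2$, so it has at most $C$ elements. A coset of $E'$ contains at most two cosets of $E$. So among three distinct cosets $g_0E$, $g_1E$, $g_2E$ there are two with $g_i^{-1}g_j\notin E'$, and then $g_iEg_i^{-1}\cap g_jEg_j^{-1}$ is finite by \eqref{eq:two-edges}. Thus $E$ has height at most $2$. By (T5), $L$ acts without inversions on the barycentric subdivision of $S$, and all edge stabilizers are groups $E$ of this kind. By (b), $L$ fixes a vertex of the subdivision. The orbits are bounded and the action is elementary.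

A $(k,C)$-acylindrical action with $k\le 2$ is $(2,C)$-acylindrical, so all $k\le2$ are excluded, while the group of Theorem~\ref{thm:main} attains $k=3$.
\end{proof}

\section{Normal on one side, almost malnormal on the other}\label{sec:criterion}

An amalgam $A*_NB$ has two types of vertices, and they alternate along every path. If $N$ is infinite and normal in $B$, then $N=bNb^{-1}$ fixes every edge $bN$ at the vertex $B$. If $N$ is almost malnormal in $A$, then no infinite group fixes two edges at a vertex of type $A$. Together, the two conditions make the subtree fixed by $N$ exactly the star of the vertex $B$ (Figure~\ref{fig:star}).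

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \a in {0,60,120,180,240}{
  \draw[ultra thick] (0,0) -- (\a:1.3);
  \foreach \d in {-28,0,28}{
    \draw (\a:1.3) -- ++({\a+\d}:0.75) node[circle,fill,inner sep=1pt]{};
  }
  \filldraw[fill=white] (\a:1.3) circle (2.2pt);
}
\fill (0,0) circle (2.4pt);
\node at (300:0.42) {$B$};
\node at (300:1.15) {$\cdots$};
\node at (1.22,-0.28) {$A$};
\node at (0.72,0.19) {$N$};
\end{tikzpicture}
\caption{Part of the Bass--Serre tree of $A*_NB$ when $N$ is infinite, normal in $B$ and almost malnormal in $A$. Hollow vertices are cosets of $A$, solid vertices are cosets of $B$. The thick edges $bN$, $b\in B$, are the edges fixed by $N$: they form a star with $[B:N]$ edges and diameter at most $2$. Two distinct edges at a hollow vertex have finite common stabilizer.}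
\label{fig:star}
\end{figure}

\begin{example}\label{ex:toy}
Let $A_0$ be the free group on $y,z$, let $N_0=\langle z\rangle$, and let $B_0=\langle z,t\mid zt=tz\rangle\cong\mathbb Z^2$. Then
\[
L_0=A_0*_{N_0}B_0=\langle y,z,t\mid zt=tz\rangle .
\]
The subgroup $N_0$ is malnormal in $A_0$ by (T4), so two distinct edges at a vertex of type $A_0$ have trivial common stabilizer. A path of length at least $3$ has two adjacent interior vertices, one of each type, so its stabilizer is trivial: the action is $(3,1)$-acylindrical. On the other hand, $z$ fixes all the edges $t^iN_0$, $i\in\mathbb Z$. So the action is not $(2,C)$-acylindrical for any $C$, and $N_0$ does not have finite height.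

This is the behavior wanted in (a). But $L_0$ has other splittings, over subgroups of finite height, and they arise in two ways.

\emph{From $A_0$.} We have $L_0=\langle y\rangle*B_0$, a splitting over the trivial group. In its tree $A_0$ fixes no vertex, since the powers of $yz$ have normal forms of unbounded length.

\emph{From $B_0/N_0$.} Let $B_0'=\langle z,t^2\rangle$, the preimage of the subgroup of index $2$ in $B_0/N_0\cong\mathbb Z$. Then $L_0=(\langle y\rangle*B_0')*_{B_0'}B_0$. The edge group $B_0'$ has height at most $2$: three distinct cosets of $B_0'$ do not lie in one coset of $B_0$, and $B_0$ is malnormal in $\langle y\rangle*B_0$. In this tree $A_0$ fixes the vertex $v=\langle y\rangle*B_0'$. The path from $v$ to $tv$ consists of the edges $B_0'$ and $tB_0'$. Both are fixed by $z$, and by the finite-index subgroup $B_0'$ of $B_0$, but $t$ exchanges them.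

Finally, $L_0$ contains $\mathbb Z^2$ and is not hyperbolic.
\end{example}

The first kind of splitting disappears if $A$ has property FA. The second is typical of what can happen once $A$ fixes a vertex $v$: the group $N$ fixes the path from $v$ to $bv$ for each $b\in B$, and the next lemma shows that an edge of such a path, if its stabilizer has finite height or is quasi-convex, is fixed by a finite-index subgroup of $B$. If $B/N$ has no proper subgroup of finite index, that subgroup is $B$.

\begin{lemma}\label{lem:index}
Let $L$ be a hyperbolic group, let $N\le B\le L$ with $N$ infinite and normal in $B$, and let $N\le E\le L$. If $E$ has finite height or is quasi-convex, then $[B:B\cap E]<\infty$.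
\end{lemma}

The quasi-convex case follows from the finite height case by \cite{GMRS}; we give the short direct argument. The idea is that all cosets $bE$ follow the powers of one element $h\in N$ at bounded distance, and quasi-convexity then pulls them all into one ball, whose radius does not depend on $b$.

\begin{proof}
The index $[B:B\cap E]$ is the number of distinct cosets $bE$ with $b\in B$. Since $N$ is normal in $B$, we have $bEb^{-1}\ge bNb^{-1}=N$ for all $b\in B$.

Suppose that $E$ has height at most $n$. Any intersection of groups $bEb^{-1}$ contains the infinite group $N$, so there are at most $n$ distinct cosets $bE$.

Suppose that $E$ is $\kappa$-quasi-convex in a $\delta$-hyperbolic Cayley graph of $L$. Then so is every translate $bE$. By (H1) there is $h\in N$ of infinite order. By (H3) and (H2) there is $D$, depending only on $h$ and the Cayley graph, such that for each $n\geq 1$ a geodesic $\gamma_n$ from $h^{-n}$ to $h^n$ has a point $p_n$ with $d(1,p_n)\le D$. Fix $b\in B$. As $h\in bEb^{-1}$, the elements $h^{-n}b$ and $h^nb$ lie in $bE$, so a geodesic $\sigma_n$ between them lies in the $\kappa$-neighborhood of $bE$. Consider the quadrilateral with vertices $h^{-n},h^n,h^nb,h^{-n}b$. Two of its sides are $\gamma_n$ and $\sigma_n$. The other two have length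 $|b|$ and contain $h^{n}$ and $h^{-n}$ respectively, so they are at distance at least $|h^n|-D-|b|$ from $p_n$. Choose $n$ with $|h^n|-D-|b|>2\delta$. Then $p_n$ lies within $2\delta$ of $\sigma_n$, and $bE$ meets the ball of radius $D+2\delta+\kappa$ about $1$. This ball is finite and does not depend on $b$, and distinct cosets are disjoint. So there are finitely many cosets $bE$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $L=A*_NB$ be a hyperbolic group, and let $C$ be the largest order of a finite subgroup of $L$. Assume that
\begin{itemize}
\item[(A1)] $N\ne A$, and $N$ is almost malnormal in $A$;
\item[(A2)] $A$ has property FA;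
\item[(B1)] $N$ is infinite and normal in $B$;
\item[(B2)] $Q=B/N$ is non-trivial and has no proper subgroup of finite index.
\end{itemize}
Then $L$ satisfies \textup{(a)}, with this $C$, and \textup{(b)} of Theorem~\ref{thm:main}, and $L$ has no non-trivial splitting over a quasi-convex or malnormal subgroup.
\end{proposition}

\begin{proof}
(a) Let $\omega$ be a path of length at least $3$ in the Bass--Serre tree $T$. It has two adjacent interior vertices, and one of them is a coset of $A$. Translating $\omega$, we may take this vertex to be $A$ itself. The two edges of $\omega$ at this vertex are $aN\ne a'N$ with $a,a'\in A$. By \eqref{eq:two-edges} and (A1) their common stabilizer is finite. So the stabilizer of $\omega$ has at most $C$ elements, and $C$ is finite by (H1).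

As $N\ne A$ and $N\ne B$, no vertex of $T$ is fixed by $L$. By (B2) the trivial subgroup of $Q$ has infinite index, so $Q$ is infinite. An infinite virtually cyclic group has proper subgroups of finite index, so $Q$ is not virtually cyclic. Subgroups and quotients of virtually cyclic groups are virtually cyclic; hence neither $B$ nor $L$ is virtually cyclic. Lemma~\ref{lem:nonelem} shows that the action is non-elementary.

(b) Let $L$ act on a tree $S$ so that each edge stabilizer has finite height or is quasi-convex. By (A2), $A$ fixes a vertex $v$. Suppose that $bv\ne v$ for some $b\in B$. The group $N\le A$ fixes $v$, and $N=bNb^{-1}$ fixes $bv$. By (T1), $N$ fixes the first edge $e$ of the path from $v$ to $bv$. Its stabilizer $E$ contains $N$, so $B\cap E$ has finite index in $B$ by Lemma~\ref{lem:index}. Then $(B\cap E)/N$ has finite index in $Q$, and (B2) gives $(B\cap E)/N=Q$, that is, $B\le E$. Since there are no inversions, $B$ fixes the endpoint $v$ of $e$, contradicting $bv\neq v$. So $B$ fixes $v$, and $L=\langle A,B\rangle$ fixes $v$.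

Finally, a non-trivial splitting over $E$ gives an action with no fixed vertex whose edge stabilizers are the conjugates of $E$. If $E$ is quasi-convex, so are its conjugates (H4). If $E$ is malnormal, so are its conjugates, and they have height at most $1$. Both cases contradict (b).
\end{proof}

\begin{remark}\label{rem:hypotheses}
Condition (A1) is used only for (a), and (A2) and (B1) only for (b). If $N$ is infinite and normal in both factors, it fixes the whole tree and (a) fails. If $A=N*Y$ with $Y\neq1$, then $L=B*Y$ and (b) fails. If $N$ is finite, the splitting $A*_NB$ itself violates (b). If $Q$ has a proper subgroup of finite index, with preimage $B'$ in $B$, then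
\[
L=(A*_NB')*_{B'}B
\]
is a non-trivial splitting, because $B'\ne B$ and $N\ne A$. When $B$ is quasi-convex in $L$, as it is in Section~\ref{sec:construction} by (R3) below, the edge group $B'$ is quasi-convex by (H4), and (b) fails.
\end{remark}

\section{Relative hyperbolicity and a combination lemma}\label{sec:relhyp}

It remains to find $A$, $N$, $B$ as in Proposition~\ref{prop:criterion} with $A*_NB$ hyperbolic. The difficulty is that the edge group cannot be well behaved: if $B$ is hyperbolic, Lemma~\ref{lem:index} with $L=B$ and $E=N$ shows that $N$ is not quasi-convex in $B$. Nothing in our construction makes $N$ or $A$ hyperbolic either. We need a notion that says that $A$ is negatively curved apart from $N$, in a way that ignores the internal geometry of $N$, so that $N$ can be exchanged for the larger group $B$. Relative hyperbolicity in the sense of Osin \cite{OsinMem} does this.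

\begin{definition}\label{def:relhyp}
Let $\mathcal H$ be a finite family of subgroups of $G$. Let $X\subset G$ be a finite set, let $F$ be the free product of the free group $F(X)$ and the groups $H\in\mathcal H$, and let $\mathcal R\subset F$ be a finite set such that the natural map $F\to G$ is onto and its kernel is the normal closure of $\mathcal R$. Consider words over the alphabet $X^{\pm1}\sqcup\bigsqcup_{H\in\mathcal H}(H\setminus1)$. For a word $W$ that is trivial in $G$, let $\operatorname{Area}(W)$ be the least number of conjugates of elements of $\mathcal R^{\pm1}$ whose product equals $W$ in $F$. The group $G$ is \emph{hyperbolic relative to $\mathcal H$} if $X$, $\mathcal R$ and a constant $c$ can be chosen so that $\operatorname{Area}(W)\le c|W|$ for every word $W$ that is trivial in $G$. The members of $\mathcal H$ are the \emph{peripheral} subgroups.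
\end{definition}

Every non-trivial element of a peripheral subgroup is a single letter, and multiplying letters of one peripheral subgroup costs no area, because the product is computed in $F$. For instance, $H_1*H_2$ is hyperbolic relative to $\{H_1,H_2\}$ with $X=\mathcal R=\emptyset$. Adding or deleting a trivial peripheral subgroup changes neither $F$ nor the alphabet. By (H5), a hyperbolic group is hyperbolic relative to $\{1\}$. Let $G$ be hyperbolic relative to $\mathcal H$. We use three facts.

\begin{itemize}
\item[(R1)] Each $H\in\mathcal H$ is almost malnormal in $G$ \cite[Prop.~2.36]{OsinMem}.
\item[(R2)] If every $H\in\mathcal H$ is hyperbolic, then $G$ is hyperbolic (\cite[Cor.~2.41]{OsinMem}; also Farb).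
\item[(R3)] If $G$ is finitely generated, each $H\in\mathcal H$ is undistorted in $G$ \cite[Lemma~5.4]{OsinMem}. If $G$ and $H$ are hyperbolic, $H$ is therefore quasi-convex by (H2).
\end{itemize}

Fact (R1) will give condition (A1). Fact (R2) will give the hyperbolicity of $L$, through the following lemma; see also \cite[Thm.~0.1(2)]{Dahmani}. In Example~\ref{ex:toy} it says that $L_0$ is hyperbolic relative to $B_0$, so that the only obstruction to hyperbolicity there is $B_0=\mathbb Z^2$ itself.

\begin{lemma}\label{lem:comb}
Let $A$ be hyperbolic relative to $\{N\}\cup\mathcal P$, with $\mathcal P$ a finite family, and let $N$ be a subgroup of a group $B$. Then $L=A*_NB$ is hyperbolic relative to $\{B\}\cup\mathcal P$.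
\end{lemma}

\begin{proof}
Let $X$, $\mathcal R$, $c$ be as in Definition~\ref{def:relhyp} for $A$. Let $F_A$ be the free product of $F(X)$, $N$ and the members of $\mathcal P$, and let $F_L$ be the same free product with $B$ in place of $N$. Then $F_L=F_A*_NB$. A homomorphism from $F_L$ that kills $\mathcal R$ is a pair of homomorphisms from $A$ and from $B$ that agree on $N$, so $L$ is the quotient of $F_L$ by the normal closure of $\mathcal R$. We use the same $X$, $\mathcal R$, $c$ for $L$. The alphabet for $L$ is the alphabet for $A$ together with the letters from $B\setminus N$, which we call \emph{new}. Area for $L$ depends only on the element of $F_L$ that a word represents and is invariant under conjugation, so cyclic permutation changes neither area nor length. A word $V$ without new letters that is trivial in $L$ is trivial in $A$, since $A$ embeds in $L$; an expression for $V$ in $F_A$ is also one in $F_L$, so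
\begin{equation}\label{eq:old}
\operatorname{Area}(V)\le c|V|.
\end{equation}

Let $W$ be trivial in $L$, with $m$ new letters. We prove $\operatorname{Area}(W)\le c|W|$ by induction on $m$. The case $m=0$ is \eqref{eq:old}. The case $m=1$ does not occur: a cyclic permutation of $W$ would be $bU$ with $b\in B\setminus N$ and $U$ representing an element of $A$, which gives $b\in A\cap B=N$.

Let $m\ge2$. After a cyclic permutation, $W=b_1U_1b_2U_2\cdots b_mU_m$, where the $b_i$ are the new letters and the words $U_i$, possibly empty, represent elements of $A$. If each $U_i$ represented an element of $A\setminus N$, then $W$ would be non-trivial by the normal form theorem (T3). So some $U_i$ represents an element $n\in N$, and after another cyclic permutation $i=1$. Write $W=b_1U_1b_2W_1$. In $F_L$,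
\[
W=b_1\,(U_1n^{-1})\,b_1^{-1}\cdot(b_1nb_2)\,W_1 .
\]
The word $U_1n^{-1}$ has no new letters, is trivial in $L$, and has length at most $|U_1|+1$; by \eqref{eq:old} its area is at most $c(|U_1|+1)$. Let $W'$ be the word obtained from $W_1$ by putting in front the single letter $b_1nb_2\in B$, or nothing if this element is trivial. Then $W'$ is trivial in $L$, has at most $m-1$ new letters, and has length at most $|W|-|U_1|-1$. By induction,
\[
\operatorname{Area}(W)\le c(|U_1|+1)+c(|W|-|U_1|-1)=c|W|. \qedhere
\]
\end{proof}

The extra letter $n^{-1}$ in the word $U_1n^{-1}$ is paid for by merging $b_1$ and $b_2$ into one letter. The length of $n$ in generators of $N$ never appears, which is why the position of $N$ in $B$ does not matter.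

Conditions (A1) and (A2) pull in opposite directions. The easy way to make $N$ peripheral is to take a free product $N*K$, and this group acts on a tree with no fixed vertex. Osin's small cancellation theorem lets us pass to a quotient in which $N$ is swallowed by the image of $K$ and yet remains embedded and peripheral. Two elements of infinite order are \emph{commensurable} in $G$ if some non-trivial powers of them are conjugate in $G$. For $f\in G$ let $E_G(f)$ be defined by the formula in (H3). If $G$ is hyperbolic relative to $\mathcal H$, a subgroup $K\le G$ is \emph{suitable} if it contains two elements $f_1,f_2$ of infinite order that are not commensurable in $G$, are not conjugate into any member of $\mathcal H$, and satisfy $E_G(f_1)\cap E_G(f_2)=1$.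

\begin{theorem}[{Osin \cite[Thm.~2.4]{OsinAnn}}]\label{thm:osin}
Let $G$ be hyperbolic relative to $\mathcal H$, let $K\le G$ be a suitable subgroup, and let $t_1,\dots,t_m\in G$. There is an epimorphism $\eta\colon G\to\bar G$, injective on $\bigcup_{H\in\mathcal H}H$, such that $\bar G$ is hyperbolic relative to $\{\eta(H):H\in\mathcal H\}$, all $\eta(t_i)$ lie in $\eta(K)$, and $\eta(K)$ is suitable in $\bar G$. If $G$ is torsion-free, then $\bar G$ can be taken torsion-free.
\end{theorem}

\section{Construction of the group}\label{sec:construction}

We prove Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(i) together. Fix a hyperbolic group $P$. A reader interested only in Theorem~\ref{thm:main} may take $P=1$.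

\subsection*{The quotient $Q$}
Condition (B2) asks for a non-trivial group with no proper subgroup of finite index, and the next step needs it to be finitely presented. Take Higman's group
\[
Q=\langle x_i\ (i\in\mathbb Z/4)\mid x_{i+1}^{-1}x_ix_{i+1}=x_i^2\rangle .
\]
By Higman (1951), $Q$ is infinite, contains the Baumslag--Solitar group $BS(1,2)$, and has no non-trivial finite quotient. A proper subgroup of finite index would give a non-trivial action on a finite set of cosets, hence a non-trivial finite quotient; so (B2) holds for $Q$. The group $Q$ is not hyperbolic: $BS(1,2)$ contains elements $u,\tau$ with $u$ of infinite order and $u^{2^n}=\tau^{-n}u\tau^n$, so $|u^{2^n}|$ grows at most linearly in $n$, contrary to (H3).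

\subsection*{The group $B$}
We need a hyperbolic group $B$ that maps onto $Q$ with finitely generated kernel; finite generation is what allows Theorem~\ref{thm:osin} to absorb the kernel. This is the Rips construction. Recall that a \emph{piece} of a presentation with cyclically reduced relators is a common initial subword of two distinct words among the cyclic permutations of the relators and their inverses. The presentation is $C'(\lambda)$ if a piece that is an initial subword of such a word $r$ has length less than $\lambda|r|$. A group with a finite $C'(1/6)$ presentation is hyperbolic. A group with a $C'(1/8)$ presentation in which no relator is a proper power is torsion-free, by the torsion theorem \cite[Ch.~V.10]{LS}.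

Rips \cite{Rips} shows that for every finitely presented group $Q$ and every $\lambda>0$ there is an exact sequence $1\to N\to B\to Q\to1$ with $N$ finitely generated and $B$ given by a finite $C'(\lambda)$ presentation. We take Higman's group and $\lambda=1/8$. The group $B$ has generators $x_i$, $\alpha$, $\beta$ and relations
\[
x_i^{\epsilon}\gamma x_i^{-\epsilon}=W_{i,\gamma,\epsilon}\quad(\gamma\in\{\alpha,\beta\},\ \epsilon=\pm1),\qquad R_j=W_j,
\]
where the $R_j$ are the relators of $Q$ and each right-hand side is a long word
\[
W=\alpha\beta^{m}\,\alpha\beta^{m+1}\cdots\alpha\beta^{m+s},
\]
with $m\geq 1$ and $s\ge2$ depending on the relation and chosen so that the small cancellation condition holds. The relations of the first kind make $N=\langle\alpha,\beta\rangle$ normal, and killing $\alpha$ and $\beta$ leaves the presentation of $Q$.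

\begin{lemma}\label{lem:B}
The group $B$ is hyperbolic and torsion-free, $N$ is finitely generated, and \textup{(B1)} and \textup{(B2)} hold.
\end{lemma}

\begin{proof}
A $C'(1/8)$ presentation is $C'(1/6)$, so $B$ is hyperbolic. If $N$ were finite, $Q=B/N$ would be quasi-isometric to $B$, hence hyperbolic by (H5); so $N$ is infinite. It remains to show that no relator is a proper power. Each relator has the form $r=Wx_i^{\epsilon}\gamma^{-1}x_i^{-\epsilon}$ or $r=WR_j^{-1}$ and is cyclically reduced. The letter $\alpha$, with exponent $+1$, occurs only in $W$; consecutive occurrences in $W$ are separated by powers of $\beta$ with distinct exponents; and $W$ is followed by a letter $x_i^{\pm1}$. So the word $\alpha\beta^{m+1}\alpha$ occurs exactly once in $r$ read cyclically. If $r=v^k$ with $k\ge2$, rotation by $|v|$ would preserve the cyclic word $r$ and move this occurrence to another one.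
\end{proof}

\subsection*{The group $A$}
Property FA will come from Kazhdan's property~(T): every unitary representation that has almost invariant unit vectors has a non-zero invariant vector. We use it only through the fact that countable groups with~(T) have property FA (Watatani, 1982; Alperin). Let $K$ be a torsion-free uniform lattice in $Sp(2,1)$. It is a torsion-free hyperbolic group, it is not virtually cyclic, and it has property~(T). Put
\[
G_0=N*P*K .
\]
Since $K$ is hyperbolic relative to $\{1\}$, Lemma~\ref{lem:comb}, applied to the amalgam of $K$ and $P$ over the trivial group, shows that $P*K$ is hyperbolic relative to $\{P\}$, hence relative to $\{1,P\}$. A second application, to the amalgam of $P*K$ and $N$ over the trivial group, shows that $G_0$ is hyperbolic relative to $\{N,P\}$.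

\begin{lemma}\label{lem:suitable}
The subgroup $K$ is suitable in $G_0$.
\end{lemma}

\begin{proof}
Every non-trivial element of $K$ has infinite order. By (T4), applied to $(N*P)*K$, no such element is conjugate into $N$ or $P$, and $K$ is malnormal in $G_0$. Malnormality reduces the remaining conditions to $K$: if $f,f'\in K\setminus1$ and $gf^ig^{-1}=f'^{\,j}$ with $i,j\ne0$ and $g\in G_0$, then $K\cap gKg^{-1}\ne1$, so $g\in K$. Hence elements of $K$ that are commensurable in $G_0$ are commensurable in $K$, and $E_{G_0}(f)=E_K(f)$. By (H3) this group is virtually cyclic; it is infinite and torsion-free, so it is infinite cyclic.

Next we find two elements of $K\setminus 1$ that are not commensurable. A \emph{homogeneous quasimorphism} on $K$ is a function $\phi\colon K\to\mathbb R$ with $\phi(g^n)=n\phi(g)$ for all $n\in\mathbb Z$ and $|\phi(gh)-\phi(g)-\phi(h)|\le\Delta$ for some constant $\Delta$. It is invariant under conjugation: since $\phi(g)+\phi(g^{-1})=0$,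
\[
n\,|\phi(ghg^{-1})-\phi(h)|=|\phi(gh^ng^{-1})-\phi(h^n)|\le2\Delta\qquad\text{for all }n\ge1 .
\]
Suppose that all elements of $K\setminus1$ are commensurable with one element $f$. If $h^i$ is conjugate to $f^j$ with $i,j\ne0$, then $\phi(h)=(j/i)\phi(f)$. So $\phi$ is determined by $\phi(f)$, and the space of homogeneous quasimorphisms has dimension at most $1$. But this space is infinite-dimensional for a hyperbolic group that is not virtually cyclic, by Epstein and Fujiwara \cite{EF}. So there are non-commensurable $f_1,f_2\in K\setminus1$.

Suppose that $1\ne h\in E_K(f_1)\cap E_K(f_2)$. Two non-trivial elements of an infinite cyclic group have a common non-trivial power, so $h^{i_1}=f_1^{\,j_1}$ and $h^{i_2}=f_2^{\,j_2}$ with non-zero exponents. Then $f_1^{\,j_1i_2}=h^{i_1i_2}=f_2^{\,j_2i_1}$, and $f_1$, $f_2$ are commensurable, a contradiction.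
\end{proof}

Apply Theorem~\ref{thm:osin} to $G_0$ and $K$, with $t_1,\dots,t_m$ consisting of finite generating sets of $N$ and of $P$. Let $A=\eta(G_0)$, and identify $N$ and $P$ with their images, on which $\eta$ is injective.

\begin{lemma}\label{lem:A}
The group $A$ is hyperbolic relative to $\{N,P\}$, and \textup{(A1)} and \textup{(A2)} hold. If $P$ is torsion-free, $A$ can be taken torsion-free.
\end{lemma}

\begin{proof}
The first assertion is part of Theorem~\ref{thm:osin}. The generators of $N$ and $P$ are mapped into $\eta(K)$, so $A=\eta(K)$. Thus $A$ is a quotient of $K$, which has FA, and (A2) holds. The group $A=\eta(K)$ is suitable in itself, so it contains an element that is not conjugate into $N$; hence $N\ne A$. By (R1), $N$ is almost malnormal in $A$. If $P$ is torsion-free, then all three factors of $G_0$ are torsion-free, $N$ by Lemma~\ref{lem:B}. An element of finite order in an amalgam fixes a vertex of the Bass--Serre tree (T2), so it is conjugate into a factor. Hence $G_0$ is torsion-free, and the last sentence of Theorem~\ref{thm:osin} applies.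
\end{proof}

\subsection*{The group $L$}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(i)]
Put $L=A*_NB$. By Lemmas~\ref{lem:A} and~\ref{lem:comb}, $L$ is hyperbolic relative to $\{B,P\}$. Both $B$ and $P$ are hyperbolic, so $L$ is hyperbolic by (R2). The four conditions of Proposition~\ref{prop:criterion} hold by Lemmas~\ref{lem:B} and~\ref{lem:A}. So $L$ satisfies (a) and (b) and has no non-trivial splitting over a quasi-convex or malnormal subgroup, and by (a) it is acylindrically arboreal. This proves Theorem~\ref{thm:main}.

The group $P$ embeds in $A$, hence in $L$, as a peripheral subgroup of $L$. By (R3) it is quasi-convex. If $P$ is torsion-free, take $A$ torsion-free as in Lemma~\ref{lem:A}. Since $B$ is torsion-free and elements of finite order in $L$ are conjugate into $A$ or $B$, the group $L$ is torsion-free. Then the constant $C$ of Proposition~\ref{prop:criterion} equals $1$, and the action in (a) is $(3,1)$-acylindrical.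
\end{proof}

\begin{thebibliography}{99}

\bibitem{Cohen}
William D. Cohen, \emph{Groups Acting Acylindrically on Trees}, arXiv:2306.12192 (2023).

\bibitem{Dahmani}
Dahmani, \emph{Combination of convergence groups}, Geom. Topol. (2003).

\bibitem{EF}
Epstein and Fujiwara, Topology (1997).

\bibitem{GMRS}
Gitik, Mj, Rips and Sageev, \emph{Widths of subgroups}, Trans. AMS (1998).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{OsinMem}
Osin, \emph{Relatively hyperbolic groups}, Mem. AMS (2006).

\bibitem{OsinAnn}
Osin, \emph{Small cancellations over relatively hyperbolic groups and embedding theorems}, Ann. of Math. (2010).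

\bibitem{Rips}
Rips, Bull. LMS (1982).

\end{thebibliography}
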